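# Interval constraints on edges, and mapping sparse graphs to odd cycles

Throughout, $t\ge 1$ is a fixed integer and $n=2t+1$. All arithmetic on colors is in $\mathbb Z_n$.

## 1. Graphs whose edges carry intervals of $\mathbb Z_n$

**Definition (gain graph).** A *gain graph* is a finite multigraph, loops and parallel edges allowed, in which each edge $e$ carries an orientation, an integer *length* $\ell_e\ge 0$, and a set $I_e\subseteq\mathbb Z_n$ of $\min(\ell_e+1,n)$ cyclically consecutive residues. Reversing $e$ replaces $I_e$ by $-I_e$. A *coloring* is a map $f:V\to\mathbb Z_n$ with $f(\text{head})-f(\text{tail})\in I_e$ for every edge $e$.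

Adding a constant to a coloring gives a coloring; we call this a *shift*. An edge of length $\ell\le 2t$ forbids exactly $n-(\ell+1)=2t-\ell$ of the $n$ possible differences between the colors of its ends. An edge of length at least $2t$ forbids nothing. So long edges are weak constraints, and an edge of length $0$ forces the difference.

Here are the smallest gain graphs.

* *One loop of length $\ell$.* The loop demands $0\in I_e$. If $\ell\ge 2t$, this always holds. If $\ell=2t-1$, one residue is missing from $I_e$, and if that residue is $0$ there is no coloring.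
* *Two vertices and three parallel edges of total length $L$, each of length at most $2t$.* At most $6t-L$ differences are forbidden. If $L\ge 4t$, that is at most $2t<n$, and a coloring exists. If $L=4t-1$, the numbers of forbidden differences add up to exactly $n$. The forbidden sets are intervals, so they can be placed so as to tile $\mathbb Z_n$, and then there is no coloring. For $t=1$, take lengths $1,1,1$ and forbid $0$, $1$, $2$ respectively.
* *A path $x,y,z$ with edges of lengths $\ell_1,\ell_2$.* A color for $y$ exists if and only if $f(z)-f(x)\in I_1+I_2$. The sum of two intervals is an interval, of size $\min(\ell_1+\ell_2+1,n)$. So a vertex of degree $2$ can be *suppressed*: the path acts like one edge of length $\ell_1+\ell_2$.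

**Definition (excess, length, thresholds).** For a subgraph $K$ put
$$k(K)=|E(K)|-|V(K)|,\qquad L(K)=\sum_{e\in E(K)}\ell_e,\qquad \rho(K)=L(K)-3t\,k(K),$$
$$r(0)=2t,\qquad r(1)=4t,\qquad r(k)=3tk+1\quad(k\ge 2).$$

A single cycle has $k=0$, three parallel edges have $k=1$, and $K_4$ has $k=2$. The condition that the proof carries along is

**(H)** Every connected subgraph $K$ with $k(K)\ge 0$ satisfies $L(K)\ge r(k(K))$.

The values $r(0)$ and $r(1)$ are exactly those found in the first two examples. Section 10 shows that $r(2)=6t+1$ cannot be lowered either: there is a non-colorable $K_4$ of total length $6t$.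

**Theorem C.** Every gain graph satisfying (H) is colorable.

Most of these notes prove Theorem C. Two remarks on (H) will be used constantly. First, (H) is inherited by subgraphs. Second:

**Lemma 1.** It suffices to check (H) for connected $K$ of minimum degree at least $2$ (a loop counts twice).

*Proof.* Deleting a vertex of degree $1$ keeps $k$ and connectedness, and does not increase $L$. A connected $K$ with $k(K)\ge 0$ contains a cycle, so the deletions stop at a connected subgraph of minimum degree at least $2$ with the same $k$ and no larger $L$. $\square$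

**Definition (contraction).** Let $H$ be a connected subgraph with a coloring $f_H$. To *contract $H$ according to $f_H$*, replace $V(H)$ by one vertex $z$, delete $E(H)$, keep all other edges (those with both ends in $V(H)$ become loops), and translate their intervals so that the color $g(z)$ stands for coloring each $y\in V(H)$ with $f_H(y)+g(z)$.

Lengths do not change, and a coloring of the contracted gain graph yields a coloring of the original one. A subgraph $K'$ of the contracted graph that contains $z$ has an *expansion* $K$: replace $z$ by $H$. If $K'$ is connected, so is $K$. Since $|V(K)|=|V(K')|-1+|V(H)|$,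
$$k(K)=k(K')+k(H)+1,\qquad L(K)=L(K')+L(H).\tag{1}$$

*Example.* Let $t=1$, $n=3$, and take a triangle $abc$ with all lengths $1$ and all intervals $\{1,2\}$. Contract the edge $ab$ with $f_H(a)=0$, $f_H(b)=1$. The edge from $a$ to $c$ gives $g(c)-g(z)\in\{1,2\}$. The edge from $b$ to $c$ demands $g(c)-(g(z)+1)\in\{1,2\}$, that is $g(c)-g(z)\in\{2,0\}$. We get two parallel edges with the common allowed difference $2$, so $k=0$ and $L=2=r(0)$. Translated intervals appear at once, even if we start with identical ones, which is why the definition allows arbitrary intervals.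

## 2. Homomorphisms to $C_{2t+1}$ and the density $2+\frac{2}{3t-1}$

Now we say what gain graphs are for. In this section graphs are finite and simple. The *odd girth* $g_o(G)$ is the length of a shortest odd cycle, with $g_o(G)=\infty$ if $G$ is bipartite. The *maximum average degree* is
$$\mathrm{mad}(G)=\max_{H\subseteq G,\ |V(H)|\ge 1}\frac{2|E(H)|}{|V(H)|}.$$
For positive integers $k\ge 2d$, a *$(k,d)$-coloring* is a map $f:V(G)\to\{0,\dots,k-1\}$ with $d\le|f(u)-f(v)|\le k-d$ for every edge $uv$, and $\chi_c(G)=\inf\{k/d: G\text{ has a }(k,d)\text{-coloring}\}$ is the *circular chromatic number*.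

A graph of large odd girth need not have $\chi_c$ near $2$, so one adds sparsity: if $g_o(G)\ge 2t+1$, how small must $\mathrm{mad}(G)$ be to force $\chi_c(G)\le 2+\frac1t$? The following is a conjecture taken from Daniel W. Cranston and Douglas B. West, "An Introduction to the Discharging Method via Graph Coloring", arXiv:1306.4434 (2013): $\mathrm{mad}(G)<2+\frac{2}{3t-1}$ is enough. The case $t=1$ is trivial and the case $t=2$ has been proved. It is also known that girth at least $6t-2$ together with $\mathrm{mad}(G)<2+\frac{3}{5t-2}$ suffices.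

A $(2t+1,t)$-coloring is a map $f:V(G)\to\mathbb Z_n$ with $f(v)-f(u)\in\{t,t+1\}$ on every edge; the order of $u,v$ does not matter, since $-t\equiv t+1$. As $\gcd(t,n)=1$, the residues with $x\sim x\pm t$ form a cycle of length $n$. So such a coloring is the same thing as a homomorphism $G\to C_{2t+1}$, and if one exists then $\chi_c(G)\le 2+\frac1t$ by definition. It is also a coloring of the gain graph on $G$ with all $\ell_e=1$ and $I_e=\{t,t+1\}$.

**Definition (critical).** $G$ is *$C_{2t+1}$-critical* if $G\not\to C_{2t+1}$ but every proper subgraph of $G$ maps to $C_{2t+1}$.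

For $t=1$, $K_4$ is $C_3$-critical. For $t\ge 2$, so is the triangle with respect to $C_{2t+1}$: a closed walk of odd length less than $n$ does not exist in $C_n$, while proper subgraphs of a triangle are bipartite.

**Theorem A.** If $g_o(G)\ge 2t+1$ and $\mathrm{mad}(G)<2+\frac{2}{3t-1}$, then $G\to C_{2t+1}$, so $\chi_c(G)\le 2+\frac1t$.

**Theorem B.** Every $C_{2t+1}$-critical graph $G$ that is not an odd cycle satisfies $(3t-1)|E(G)|\ge 3t|V(G)|$. For every $t$ there is a $C_{2t+1}$-critical graph $G_t$, not an odd cycle, attaining equality, with $g_o(G_t)\ge 2t+1$, $\mathrm{mad}(G_t)=2+\frac{2}{3t-1}$ and $\chi_c(G_t)>2+\frac1t$. So "$<$" cannot be replaced by "$\le$" in Theorem A.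

In particular the conjecture is true for every $t\ge1$.

*The case $t=1$ by hand.* Here $\mathrm{mad}(G)<3$, so every subgraph has a vertex of degree at most $2$. Remove such vertices one by one and color greedily in reverse order with three colors. The bound is attained by $K_4$, with $\mathrm{mad}(K_4)=3$.

**The inequality of Theorem B implies Theorem A.** Suppose $G$ satisfies the hypotheses of Theorem A and $G\not\to C_{2t+1}$. A minimal subgraph that does not map is a critical subgraph $G_0$. It is not an odd cycle: its length would be at least $g_o(G)\ge 2t+1$, and an odd cycle of length at least $n$ maps to $C_n$ (go around once, then back and forth on one edge). So $\mathrm{mad}(G)\ge\frac{2|E(G_0)|}{|V(G_0)|}\ge\frac{6t}{3t-1}=2+\frac{2}{3t-1}$, a contradiction.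

## 3. From a critical graph to a gain graph with (H)

We derive the inequality of Theorem B from Theorem C. A critical graph with $|E|>3tk$ need not itself satisfy (H): it may contain subgraphs that are too dense. The remedy is to contract those subgraphs, and the next lemma says that thresholds behave well under contraction.

**Lemma 2.** For $a,b\ge 0$,
$$(r(a)-1)+(r(b)-1)\le r(a+b+1)-1.\tag{2}$$

*Proof.* The claim is $r(a)+r(b)-1\le r(a+b+1)$. By symmetry the cases are:

* $(0,0)$: $4t-1\le 4t$;
* $(0,1)$: $6t-1\le 6t+1$;
* $(1,1)$: $8t-1\le 9t+1$;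
* $(0,b)$, $b\ge 2$: $3tb+2t\le 3t(b+1)+1$;
* $(1,b)$, $b\ge 2$: $3tb+4t\le 3t(b+2)+1$;
* $a,b\ge 2$: $3t(a+b)+1\le 3t(a+b+1)+1$. $\square$

Let $G$ be critical and not an odd cycle, viewed as a gain graph with all $\ell_e=1$ and $I_e=\{t,t+1\}$.

**Step 1: basic structure.** $G$ is connected, since otherwise its components are proper subgraphs and can be colored separately. It has no cut vertex: the parts could be colored, shifted to agree at the cut vertex, and glued. It has minimum degree at least $2$: a single vertex is colorable, and a vertex of degree $1$ can be colored last. Hence $k(G)\ge 0$.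

**Step 2: $k(G)\ge 2$.** If $k(G)=0$, then $G$ is a cycle, necessarily even, hence bipartite and colorable, a contradiction.

If $k(G)=1$, then $\sum_y(d_y-2)=2$. One vertex of degree $4$ would give two cycles sharing a cut vertex; so there are two vertices of degree $3$, and since there is no cut vertex, $G$ is a theta graph: two branch vertices joined by three paths (threads). Odd cycles of $G$ are proper subgraphs, so they map to $C_n$ and have length at least $n$. $G$ is not bipartite, so exactly two threads have lengths $p\ge q$ of equal parity, and the third has length $s$ of the other parity. Fold the $p$-thread onto the $q$-thread: follow the $q$-thread and use up the even remainder $p-q$ by going back and forth on its last edge. This maps $G$ onto an odd cycle of length $q+s\ge n$, which maps to $C_n$. So $G$ is colorable, a contradiction.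

**Step 3: contract a maximal family of bad subgraphs.** Call a connected $K$ with $k(K)\ge 0$ *bad* if $L(K)\le r(k(K))-1$. Suppose that $G$ is not bad. Choose pairwise vertex-disjoint bad subgraphs $H_1,\dots,H_m$ of $G$ ($m\ge 0$) maximizing $\sum|E(H_i)|$. Each $H_i$ is proper, because $G$ is not bad; so it has a coloring. Contract all $H_i$, to vertices $z_i$, and call the result $\Gamma$.

Suppose $\Gamma$ had a bad subgraph $K'$, with expansion $K$. By (1), used once for each $z_i\in K'$,
$$k(K)=k(K')+\sum_{z_i\in K'}(k(H_i)+1),\qquad L(K)=L(K')+\sum_{z_i\in K'}L(H_i).$$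
Using (2) repeatedly, $L(K)\le r(k(K))-1$, so $K$ is bad. It is vertex-disjoint from every $H_j$ with $z_j\notin K'$, and $|E(K')|\ge|V(K')|\ge 1$. Replacing the $H_i$ with $z_i\in K'$ by $K$ increases the total number of edges, contradicting maximality.

So $\Gamma$ satisfies (H). By Theorem C it is colorable, and then $G$ is colorable, a contradiction.

**Step 4: read off the inequality.** Hence $G$ is bad. As $k(G)\ge 2$, this says $|E|=L(G)\le 3t(|E|-|V|)$, i.e. $(3t-1)|E|\ge 3t|V|$. $\square$

## 4. A smallest counterexample and the surplus of its subgraphs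

From here to the end of Section 9, $\Gamma$ is a gain graph that satisfies (H), is not colorable, and has $|V|+|E|$ minimum.

**Lemma 3.** Every edge of $\Gamma$ has $\ell_e\le 2t-1$, so $|I_e|=\ell_e+1$. There are no loops. $\Gamma$ is connected, has no cut vertex and no bridge, $|V|\ge 2$, every degree is at least $3$, and $k(\Gamma)=\frac12\sum_y(d_y-2)\ge 1$.

*Proof.* An edge with $\ell_e\ge 2t$ imposes no constraint and could be deleted. By (H) a loop has length at least $r(0)=2t$, so there are no loops. If $\Gamma$ were disconnected or had a cut vertex, we could color the parts by minimality and shift. A single vertex without loops is colorable, so $|V|\ge 2$.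

A vertex of degree $1$ can be deleted and colored afterwards. A vertex of degree $2$ can be suppressed, possibly creating a loop. Suppression preserves colorability in both directions; a subgraph using the new edge corresponds to one using the path, with the same $k$ and $L$, so (H) is preserved. This would give a smaller counterexample. So all degrees are at least $3$.

If $xy$ were a bridge, then $x$ has further edges, which lead to vertices other than $x$ on its side. Removing $x$ separates these from $y$, so $x$ would be a cut vertex. Finally $2k(\Gamma)=\sum_y(d_y-2)\ge|V|\ge 2$. $\square$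

**Counting what a subgraph misses.** For a proper connected subgraph $H$ let $\Delta(H)=k(\Gamma)-k(H)$ and $O=V\setminus V(H)$. Let $\varepsilon$ be the number of edges of $\Gamma[V(H)]$ not in $H$, and $q$ the number of edges between $O$ and $V(H)$. Inside $O$ there are $\frac12(\sum_O d_y-q)$ edges. Adding up the missing edges and subtracting $|O|$,
$$\Delta(H)=\varepsilon+\tfrac12\Big(\sum_{y\in O}(d_y-2)+q\Big),\qquad q\ge 2\ \text{ if }O\ne\emptyset,\tag{3}$$
where $q\ge 2$ because $\Gamma$ is connected without bridges. If $O\neq\emptyset$, then $\Delta(H)\ge\frac32$, hence $\Delta(H)\ge 2$. So $\Delta(H)\ge 1$ always, and $\Delta(H)=1$ only if $H=\Gamma-e$ for an edge $e$.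

**Why surplus is available.** (H) says that subgraphs are long enough. Minimality says more: if a proper subgraph $H$ barely met its threshold, we could contract it and get a smaller counterexample. The next lemma measures this. Put
$$c(1)=t+1,\qquad c(2)=2t+1,\qquad c(j)=3t\quad(j\ge 3).$$
Then $c(a)+c(b)\ge c(a+b)$: for $(1,1)$ this is $2t+2\ge 2t+1$, for $(1,2)$ it is $3t+2\ge 3t$, for $(2,2)$ it is $4t+2\ge 3t$, and otherwise one summand is already $3t$. Also
$$r(j-1)-1-3tj=-c(j)\qquad(j\ge 1),\tag{4}$$
since $2t-1-3t=-(t+1)$, $4t-1-6t=-(2t+1)$, and $3t(j-1)-3tj=-3t$ for $j\ge 3$.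

**Lemma 4 (surplus).** Every proper connected subgraph $H$ of $\Gamma$ with $|V(H)|\ge 2$ satisfies $\rho(H)\ge\rho(\Gamma)+c(\Delta(H))$.

*Proof.* We use downward induction on $|V(H)|+|E(H)|$.

*$H$ is not induced.* Add a missing edge $e$ of $\Gamma[V(H)]$. Then $\rho(H+e)=\rho(H)+\ell_e-3t\le\rho(H)-(t+1)$, because $\ell_e\le 2t-1$, and $\Delta$ drops by $1$. If $H+e=\Gamma$, then $\Delta(H)=1$ and we are done. Otherwise induction gives $\rho(H)\ge c(1)+\rho(\Gamma)+c(\Delta(H)-1)\ge\rho(\Gamma)+c(\Delta(H))$.

*$H$ is induced.* Then $V(H)\ne V$. By minimality $H$ has a coloring; contract $H$ accordingly, to a vertex $z_0$. The result $\Gamma/H$ is smaller, since $|V(H)|\ge 2$, and it is not colorable. So it violates (H): some connected $K'\subseteq\Gamma/H$ with $k(K')\ge 0$ has $L(K')\le r(k(K'))-1$. Since $\Gamma$ satisfies (H), $z_0\in K'$. Let $K$ be the expansion; $K\supsetneq H$ because $K'$ has an edge. Put $j=k(K')+1$, so $j=k(K)-k(H)\ge 1$ by (1). By (4),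
$$\rho(K)-\rho(H)=L(K')-3tj\le r(j-1)-1-3tj=-c(j).$$
If $K=\Gamma$, then $j=\Delta(H)$ and we are done. Otherwise induction applies to $K$, with $\Delta(K)=\Delta(H)-j$, and $\rho(H)\ge c(j)+\rho(\Gamma)+c(\Delta(H)-j)\ge\rho(\Gamma)+c(\Delta(H))$. $\square$

For example, a cycle $Z$ has $k(Z)=0$, so $\rho(Z)=L(Z)$ and $\Delta(Z)=k(\Gamma)$. Once we know $\rho(\Gamma)\ge 1$, the lemma gives $L(Z)\ge 2t+2$ if $k(\Gamma)=2$, and $L(Z)\ge 3t+1$ if $k(\Gamma)\ge 3$. From (H) alone we would only know $L(Z)\ge 2t$.

**Lemma 5.** For nonempty $A\subseteq\mathbb Z_n$ and a nonempty interval $I$, $|A+I|\ge\min(n,|A|+|I|-1)$.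

*Proof.* Adding $\{0,1\}$ to a nonempty set $A\ne\mathbb Z_n$ strictly enlarges it. An interval of size $s$ is a translate of the sum of $s-1$ copies of $\{0,1\}$ as long as $s\le n$; iterate. $\square$

## 5. Excess one and two by counting differences

**$k(\Gamma)=1$.** Here $\sum_y(d_y-2)=2$ with all terms at least $1$ and $|V|\ge2$, so $\Gamma$ is two vertices joined by three parallel edges. By (H), at most $6t-L\le 6t-4t=2t<n$ differences are forbidden, so $\Gamma$ is colorable, a contradiction.

From now on $k(\Gamma)\ge 2$, so (H) gives $\rho(\Gamma)\ge 1$.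

**$k(\Gamma)=2$.** Now $L\ge 6t+1$, $\sum_y(d_y-2)=4$, so $2\le|V|\le 4$, and every cycle has length at least $2t+2=n+1$.

*$|V|=2$.* There are four parallel edges, and at most $8t-L\le 2t-1$ differences are forbidden. So $\Gamma$ is colorable.

*$|V|=3$.* The degrees are $4,3,3$ and there are $5$ edges. Let $y$ have degree $4$. One edge avoids $y$; it joins the other two vertices $u,v$. So $y$ is joined doubly to $u$ (lengths $\ell_1,\ell_2$) and doubly to $v$ (lengths $\ell_3,\ell_4$); let $uv$ have length $\ell_5$. Fix $f(y)=0$ and put $w_i=2t-\ell_i$. The sets $A_u,A_v$ of colors allowed at $u$ and $v$ by the edges from $y$ satisfy $|A_u|\ge n-w_1-w_2=\ell_1+\ell_2-2t+1\ge 1$ and likewise $|A_v|\ge n-w_3-w_4\ge 1$. We need $A_u+I_{uv}$ to meet $A_v$. By Lemma 5 this happens if $|A_u|+|A_v|+\ell_5\ge n+1$. The left side is at least $2n+2t-\sum_{i=1}^5w_i$. Since $\sum w_i=10t-L\le 4t-1$, it is at least $2n-2t+1=n+2$. So $\Gamma$ is colorable.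

*$|V|=4$ with parallel edges.* All vertices are cubic. A triple edge would be a component, so let $ab$ be a double edge. If the third edges at $a$ and $b$ led to the same vertex, the third edge of that vertex would be a bridge. So they lead to distinct vertices, $ac$ and $bd$, and the remaining two edges form a double edge $cd$. Let $X,Y$ be the sets of values allowed by the double edges for $f(b)-f(a)$ and $f(d)-f(c)$. As above both are nonempty, and $|X|+|Y|$ is at least the sum of these four lengths minus $4t-2$. Since $f(d)-f(c)=(f(b)-f(a))+(f(d)-f(b))-(f(c)-f(a))$, a coloring exists if and only if $X+I_{bd}-I_{ac}$ meets $Y$. By Lemma 5 this holds if $|X|+|Y|+\ell_{ac}+\ell_{bd}\ge n+1$, and the left side is at least $L-4t+2\ge 2t+3$. So $\Gamma$ is colorable.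

*$\Gamma=K_4$.* This is all that remains for $k(\Gamma)=2$, and here counting stops. Color three vertices; the last vertex then has up to $6t-s$ forbidden colors, where $s$ is the total length of its three edges, so success is guaranteed only if $s\ge 4t$. Take $t=2$ and lengths $2,2,2,2,2,3$. Then (H) holds: triangles have length at least $6$ and quadrilaterals at least $8$, $K_4$ minus an edge has length at least $10\ge 8$, and $L=13=6t+1$. But every vertex has $s\le 7$, so as many as $5=n$ colors may be forbidden. One has to choose the differences on all six edges together.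

## 6. $K_4$: orientations of the dual with prescribed net out-degrees

Embed $K_4$ in the sphere, with faces $1,2,3,4$. Any two faces share exactly one edge; let $e_{ij}$ be the length of the edge shared by faces $i$ and $j$. Put
$$L_i=\sum_{j\ne i}e_{ij},\qquad C_{ij}=L_i+L_j-2e_{ij}=L-e_{ij}-e_{kl}=C_{kl}$$
for $\{i,j,k,l\}=\{1,2,3,4\}$. $L_i$ is the length of the triangle bounding face $i$, and $C_{ij}$ that of the quadrilateral bounding faces $i$ and $j$ together. We call $\{ij,kl\}$ a *class*; there are three classes. Since $L\ge 6t+1$ gives $2L\ge 12t+2=6n-4$,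
$$e_{ij}\le n-2,\quad L_i\ge n+1,\quad C_{ij}\ge n+1,\quad\sum_iL_i=2L,\quad C_{12}+C_{13}+C_{14}=2L\ge 6n-4.\tag{5}$$
Moreover
$$L_k+L_l+C_{kl}=L_k+L_l+C_{ij}=2L-2e_{ij}\ge 4n,\qquad C_{ij}+C_{ik}=2L-C_{il}.\tag{6}$$

**Step 1: colorings become integers on edges.** Write $I_e=\{s_e,\dots,s_e+\ell_e\}$ with an integer $s_e$. Orient the four face boundaries coherently, so that the two faces at $e$ traverse it in opposite directions, and let $\epsilon_{F,e}=\pm 1$ record whether $F$ traverses $e$ forward. We claim that a coloring exists if and only if there are integers $0\le j_e\le\ell_e$ with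
$$\sum_{e\in F}\epsilon_{F,e}(s_e+j_e)\equiv 0\pmod n\quad\text{for every face }F.$$
Necessity is clear, with $s_e+j_e$ representing the difference on $e$. Conversely, fix a vertex $o$, set $f(o)=0$, and define $f$ at the other vertices by the three edges at $o$. Each remaining edge forms with two edges at $o$ a triangular face, and the condition for that face says that the difference on the edge is $s_e+j_e$.

**Step 2: integers on edges become orientations.** Replace $e$ by $\ell_e$ parallel edges of the dual, joining the two faces at $e$. Let $j_e$ of them leave the face with $\epsilon=+1$ and let the others point the opposite way. The net out-degree (out minus in) of $F$ is $b_F=\sum_{e\in F}\epsilon_{F,e}(2j_e-\ell_e)$. Multiplying the face condition by $2$, it becomes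
$$b_F\equiv\beta_F:=-\sum_{e\in F}\epsilon_{F,e}(2s_e+\ell_e)\pmod{2n}.$$
Here $\beta_F\equiv L_F\pmod 2$, and $\sum_F\beta_F=0$ because signs at each edge are opposite. Conversely, every orientation of the dual multigraph arises from some integers $j_e$.

**Lemma 6 (Hakimi).** The dual multigraph has an orientation with net out-degrees $b_1,\dots,b_4$ if $\sum b_i=0$, $b_i\equiv L_i\pmod 2$, $|b_i|\le L_i$, and $|b_i+b_j|\le C_{ij}$ for all $i\ne j$.

*Proof.* Face $i$ has degree $L_i$ in the dual. Give it $a_i=(b_i+L_i)/2\ge 0$ slots. In total there are $\frac12\sum L_i=L$ slots, as many as edges. An orientation with out-degrees $a_i$ is a perfect matching of edges to slots at their tails. By Hall's theorem it suffices that $\sum_{i\in S}a_i\ge e(S)$ for every set $S$ of faces, where $e(S)$ is the number of dual edges inside $S$; that is, $\sum_Sb_i\ge 2e(S)-\sum_SL_i=-|\partial S|$, where $\partial S$ is the set of dual edges leaving $S$. Now $|\partial S|$ is $L_i$ if $S$ is $\{i\}$ or its complement, $C_{ij}$ if $S=\{i,j\}$, and $0$ if $S$ is empty or everything.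 Since $\sum b_i=0$, the hypotheses give all these inequalities. $\square$

**Step 3: the arithmetic problem.** We need integers with
$$b_i\equiv\beta_i\ (\mathrm{mod}\ 2n),\qquad\sum b_i=0,\qquad|b_i|\le L_i,\qquad|b_i+b_j|\le C_{ij}.\tag{7}$$
Both sides of each inequality have the same parity, so *a violated inequality is violated by at least $2$*. Also the pair conditions for $ij$ and $kl$ coincide, as $\sum b_i=0$ and $C_{ij}=C_{kl}$. Let $x_i\in[0,2n)$, $x_i\equiv\beta_i\pmod{2n}$, and $\sum x_i=2nm$ with $0\le m\le 3$.

If $m=0$, all $x_i=0$ and $b=0$ works. If $m=3$, all $x_i>0$, since otherwise $\sum x_i<6n$. Replacing $\beta$ by $-\beta$ is harmless because (7) is symmetric, and it turns $x_i$ into $2n-x_i$, with sum $2n$. So only $m=1$ and $m=2$ remain.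

**Step 4: $m=1$.** Here $\sum x_i=2n$. *Option $i$* is $b_i=x_i-2n$ and $b_j=x_j$ for $j\ne i$. Its pair conditions are $2n-x_i-x_j\le C_{ij}$ for $j\ne i$ (note $x_i+x_j\le 2n$).

If some $x_j\ge L_j+2\ge n+3$, option $j$ works: $2n-x_j$, every other $x_k\le 2n-x_j$, and every $2n-x_j-x_k$ are at most $n-3$, below all bounds in (5). So assume $x_j\le L_j$ for all $j$. If all options fail, then for each $i$ we have

* $V_i$: $L_i\le 2n-x_i-2$, or
* $E_{ij}$ for some $j$: $C_{ij}\le 2n-x_i-x_j-2$.

$E_{ij}$ is symmetric in $i,j$. $E_{ij}$ and $E_{kl}$ with complementary pairs cannot both hold, since they would give $2C_{ij}\le 4n-2n-4=2n-4$. So each class contains at most one valid $E$. We distinguish the number of valid $E$'s; an index in none of them has its $V$.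

* *None.* $2L=\sum L_i\le 8n-2n-8=6n-8$, contradicting (5).
* *One, $E_{ij}$.* With $V_k,V_l$: $C_{ij}+L_k+L_l\le 6n-2n-6=4n-6$, contradicting (6).
* *Two.* They come from different classes, so they share one index: $E_{ij},E_{ik}$, and $V_l$ holds. Adding, $C_{ij}+C_{ik}+L_l\le 6n-2n-x_i-6\le 4n-6$. But by (6) the left side is $2L-C_{il}+L_l=2L-L_i+2e_{il}=2L-e_{ij}-e_{ik}+e_{il}\ge 6n-4-2(n-2)=4n$.
* *Three, one from each class.* They form a star or a triangle. For a star at $i$, $2L\le 6n-3x_i-(2n-x_i)-6\le 4n-6$. For a triangle $ijk$, $2L\le 6n-2(2n-x_l)-6=2n+2x_l-6<6n-6$. Both contradict (5).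

So some option works.

**Step 5: $m=2$, set-up.** Put $y_i=x_i-n\in[-n,n)$. Then $\sum y_i=0$ and $\beta_i\equiv y_i+n\equiv y_i-n\pmod{2n}$. For a pair $M$ of indices, *option $M$* is $b_i=y_i-n$ for $i\in M$ and $b_k=y_k+n$ for $k\notin M$; the sum is $0$. Write $y(M)=\sum_{i\in M}y_i$ and $C_M=C_{ij}$ for $M=\{i,j\}$. The option fails only by one of

* $V_i^-$ ($i\in M$): $L_i\le n-y_i-2$, so that $y_i\le -3$;
* $V_k^+$ ($k\notin M$): $L_k\le n+y_k-2$, so that $y_k\ge 3$;
* $E_M$: $C_M\le 2n-y(M)-2$;
* $F$: $|y_i+y_k|\ge C_{ik}+2$ for some $i\in M$, $k\notin M$.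

*Removing $F$.* Suppose $y_a+y_b\ge C_{ab}+2\ge n+3$ for some pair. Take $M=\{a,b\}$, with complement $\{c,d\}$. Since $y_a,y_b\le n-1$, both are at least $4$. Since $y_c+y_d\le -n-3$ and both are at least $-n$, both are at most $-3$. So no $V^\pm$ occurs. Further, $2n-y(M)\le n-3$, so $E_M$ does not occur. The cross sums lie between $4-n$ and $n-4$, so $F$ does not occur, and $M$ works. If $|y_i+y_k|\ge C_{ik}+2$ for some pair, then this pair or its complement has a positive sum of this kind, with the same $C$. So from now on we may assume that $F$ never occurs.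

Let $A^+=\{k:L_k\le n+y_k-2\}$ and $A^-=\{i:L_i\le n-y_i-2\}$. On $A^+$ we have $y\ge 3$ and on $A^-$ we have $y\le -3$, so the two sets are disjoint, and neither has four elements, since $\sum y_i=0$.

**Step 6: $m=2$ and $|A^+|=3$ or $|A^-|=3$.** Here one unbalanced choice works.

Let $A^+=\{i,j,k\}$. Take $b=y-n$ on $i,j,k$ and $b_l=y_l+3n$; the sum is $0$. On $i,j,k$, $|b|=n-y\le n-3$, which is fine. Next, $L_l=2L-L_i-L_j-L_k\ge 6n-4-(3n-y_l-6)=3n+y_l+2\ge b_l>0$. Finally, by (6),
$$C_{jk}=2L-2e_{il}-L_j-L_k\ge 6n-4-2(n-2)-(2n+y_j+y_k-4)=2n-y_j-y_k+4,$$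
while $|b_j+b_k|=2n-y_j-y_k$. The same holds for the other two pairs inside $\{i,j,k\}$, and these represent all three classes. So (7) holds.

Let $A^-=\{i,j,k\}$. Take $b=y+n\in[0,n-3]$ on $i,j,k$ and $b_l=y_l-3n<0$. Then $L_l\ge 6n-4-(3n+y_l-6)=3n-y_l+2\ge|b_l|$, and $C_{jk}\ge 6n-4-2(n-2)-(2n-y_j-y_k-4)=2n+y_j+y_k+4\ge|b_j+b_k|$; likewise for the other pairs. So (7) holds.

**Step 7: $m=2$ and $|A^+|,|A^-|\le 2$.** An option $M$ with $A^+\subseteq M$ and $M\cap A^-=\emptyset$ can fail only by $E_M$. Suppose that all of these options fail.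

* $|A^+|=2$, $M=A^+=\{a,b\}$: $L_a+L_b+C_{ab}\le(n+y_a-2)+(n+y_b-2)+(2n-y_a-y_b-2)=4n-6$, contradicting (6).
* $|A^-|=2$, $|A^+|\le 1$, $A^-=\{c,d\}$, $M$ its complement: $C_M\le 2n+y_c+y_d-2$, so $L_c+L_d+C_{cd}\le 4n-6$, contradicting (6).
* $A^+=\{a\}$, $A^-=\emptyset$: all three $M\ni a$ fail, so $2L\le 6n-2y_a-6\le 6n-12$, contradicting (5).
* $A^+=\emptyset$, $A^-=\{d\}$: all three $M\not\ni d$ fail, one in each class, so $2L\le 6n+2y_d-6\le 6n-12$, contradicting (5).
* $A^+=\{a\}$, $A^-=\{d\}$: with $j,k$ the other indices, $\{a,j\}$ and $\{a,k\}$ fail, so $C_{aj}+C_{ak}+L_a+L_d\le 6n-8-\sum y_i=6n-8$. By (6) the left side is $2L-C_{ad}+L_a+L_d=2L+2e_{ad}\ge 6n-4$, a contradiction.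
* $A^+=A^-=\emptyset$: both pairs of each class fail, so $C_M\le 2n-2-|y(M)|\le 2n-2$ and $2L\le 6n-6$, contradicting (5).

So (7) is always solvable, $K_4$ is colorable, and therefore $k(\Gamma)\ge 3$.

## 7. Deleting a long edge and sliding the colors of its ends

From now on $k(\Gamma)\ge 3$. As computed after Lemma 4,
$$\text{every cycle of }\Gamma\text{ has length at least }3t+1.\tag{8}$$

The natural move is to delete an edge $b=uv$ and color $\Gamma-b$ by minimality. Only $w_b:=2t-\ell_b$ differences are forbidden on $b$. But we have no control over $f(v)-f(u)$, and this is where the plain deletion stops: the difference may be one of the forbidden ones.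

We would be done if we had $w_b+1$ colorings of $\Gamma-b$ with distinct values of $f(v)-f(u)$. To get them, reserve some room. Suppose, for instance, that every other edge at $v$ has length at least $w_b$. Shorten all these edges by $w_b$, cutting off the end of the interval so that the color of $v$ may later be raised by $0,1,\dots,w_b$. If the shortened $\Gamma-b$ satisfies (H), it is colorable, and raising $v$ finishes. The price is $(d_v-1)w_b$. What can we afford? Deleting $b$ lowers $3tk$ by $3t$ and $L$ by $\ell_b$, so the whole graph $\Gamma-b$ still meets its threshold if the price is at most $3t-\ell_b=t+w_b$. For $d_v=3$ this means $2w_b\le t+w_b$, i.e. $\ell_b\ge t$.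

Three things need care. Edges at $v$ may be shorter than $w_b$, even of length $0$, and then neighbors must be pushed along. Large degrees are expensive. And a cycle through $v$ can lose $2w_b$: since (8) guarantees $3t+1$ and (H) requires $2t$, only a slide of about $t/2$ at $v$ is safe. The last point suggests sharing the slide between $u$ and $v$.

**Definition.** Let $X=\lfloor\frac{t+1}{2}\rfloor$, so $t\le 2X\le t+1$. An edge $b$ is *long* if $\ell_b\ge t$; then $1\le w_b\le t$. For a long edge $b=uv$, an *admissible split* is a pair of integers $x_u,x_v\in[0,X]$ with $x_u+x_v=w_b$. Splits exist since $w_b\le 2X$.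

Fix a long edge $b=uv$ and a split. Let $\mathrm{dist}$ be the distance with respect to $\ell$ in $\Gamma-b$, which is connected. A shortest $u$–$v$ path together with $b$ is a cycle, so (8) gives
$$\mathrm{dist}(u,v)\ge 3t+1-\ell_b=w_b+t+1>x_u+x_v.\tag{9}$$
Put $g_v(y)=\max(0,x_v-\mathrm{dist}(v,y))$ and $B_v=\{v\}\cup\{y:\mathrm{dist}(v,y)<x_v\}$, and define $g_u,B_u$ likewise. Then $g_v=0$ outside $B_v$ and $g_u=0$ outside $B_u$. All $y\in B_v$ have $\mathrm{dist}(v,y)\le x_v$, and similarly for $u$; so $B_u\cap B_v=\emptyset$ by (9). Let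
$$\sigma=x_u+g_v-g_u.$$
Then $0\le\sigma\le w_b$, $\sigma_u=0$, and $\sigma_v=w_b$. The number $\sigma_y$ will be the largest amount by which the color of $y$ may be raised. (In the instance above, $x_u=0$, $x_v=w_b$ and $B_v=\{v\}$, provided $w_b\le X$ and all other edges at $v$ have length at least $w_b$: then $\sigma_v=w_b$ and $\sigma=0$ elsewhere.)

**Step 1: the balls are trees.** Let $T_v$ be a shortest-path tree from $v$ in $\Gamma-b$: a spanning tree whose path from $v$ to $y$ has length $\mathrm{dist}(v,y)$ for all $y$. Ancestors of vertices of $B_v$ are no farther from $v$, so they lie in $B_v$. Suppose that an edge of $\Gamma-b$ has both ends in $B_v$ but is not in $T_v$. There are no loops, so $B_v\ne\{v\}$; hence $x_v\ge 1$ and all distances from $v$ in $B_v$ are at most $x_v-1\le X-1$. The edge and the tree path between its ends form a cycle of length at most $2(X-1)+2t-1\le 3t-2$, contradicting (8). So *the edges $yz\ne b$ with both ends in $B_v$ form a tree spanning $B_v$, contained in $T_v$*. On such an edge, $|\sigma_y-\sigma_z|=|\mathrm{dist}(v,y)-\mathrm{dist}(v,z)|=\ell_e$.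 The same holds for $B_u$.

**Step 2: $|\sigma_y-\sigma_z|\le\ell_e$ for every edge $e=yz\ne b$.** Inside a ball there is equality. If neither end lies in $B_u\cup B_v$, the difference is $0$. If $y\in B_v$ and $z\notin B_u\cup B_v$, it is $x_v-\mathrm{dist}(v,y)\le\mathrm{dist}(v,z)-\mathrm{dist}(v,y)\le\ell_e$; similarly for $B_u$. If $y\in B_v$ and $z\in B_u$, then $\mathrm{dist}(u,v)\le\mathrm{dist}(u,z)+\ell_e+\mathrm{dist}(v,y)$, and the difference is $g_v(y)+g_u(z)=w_b-\mathrm{dist}(v,y)-\mathrm{dist}(u,z)\le w_b-\mathrm{dist}(u,v)+\ell_e<\ell_e$ by (9).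

**Step 3: the shortened graph.** Let $\Gamma'$ be $\Gamma-b$ with new lengths $\ell'_e=\ell_e-|\sigma_y-\sigma_z|\ge 0$. Orient $e$ from $z$ to $y$ so that $\sigma_y\ge\sigma_z$, and let $I'_e$ consist of the first $\ell'_e+1$ elements of $I_e$.

**Lemma 7.** If $\Gamma'$ is colorable, then $\Gamma$ is colorable.

*Proof.* Let $f$ color $\Gamma'$, and put $f_i(y)=f(y)+\min(i,\sigma_y)$ for $0\le i\le w_b$. On an edge $e\ne b$ from $z$ to $y$, the difference under $f_i$ exceeds that under $f$ by $\min(i,\sigma_y)-\min(i,\sigma_z)\in[0,\sigma_y-\sigma_z]$, so it lies in $I_e$. On $b$, $f_i(v)-f_i(u)=f(v)-f(u)+i$ takes $w_b+1\le t+1\le n$ distinct values, and $b$ forbids only $w_b$ values. So some $f_i$ colors $\Gamma$. $\square$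

**Step 4: the price of a split.** The *cost* of an edge $e=yz\ne b$ is $|\sigma_y-\sigma_z|$. For $K\subseteq\Gamma-b$ let $c(K)$ be the sum of the costs of its edges, let $L'(K)=L(K)-c(K)$ be its length in $\Gamma'$, and let $C=c(\Gamma-b)$. (The cost $c(K)$ of a subgraph is unrelated to the numbers $c(j)$ of Section 4.) We claim
$$C=\mathrm{cost}_u(x_u)+\mathrm{cost}_v(x_v),\qquad\mathrm{cost}_v(x)=(d_v-1)x+\sum_{y\ne v}(d_y-2)\,(x-\mathrm{dist}(v,y))^+,\tag{10}$$
with $\mathrm{cost}_u$ defined likewise. An edge from a parent $p$ to a child $z$ inside $B_v$ costs $g_v(p)-g_v(z)$. An edge leaving $B_v$ from $y$ costs $g_v(y)$, plus $g_u(z)$ if its other end $z$ is in $B_u$. So the part of $C$ due to $g_v$ is the sum over $y\in B_v$ of $g_v(y)$, taken with sign $+$ for each edge at $y$ other than $b$ that leaves $B_v$ or goes to a child, and with sign $-$ for the edge to the parent. The vertex $v$ has $d_v-1$ such edges and no parent. A vertex $y\in B_v\setminus\{v\}$ is not on $b$ (as $u\notin B_v$) and has exactly one parent edge, so its coefficient is $(d_y-1)-1=d_y-2$.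 Outside $B_v$ the terms in (10) vanish.

The rest of the proof of Theorem C consists of two lemmas.

**Lemma 8.** There are a long edge $b=uv$ and an admissible split with $C\le t+w_b$.

**Lemma 9.** Let $b$ be a long edge as in Lemma 8. Choose an admissible split of minimum cost $C$ and, among those, with $|x_u-x_v|$ minimum. Then $\Gamma'$ satisfies (H).

Given both, $\Gamma'$ has fewer edges than $\Gamma$, so it is colorable by minimality. By Lemma 7, $\Gamma$ is colorable, a contradiction. This proves Theorem C.

## 8. Some long edge is cheap: averaging over clusters of very short edges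

*Proof of Lemma 8.* Suppose that every admissible split of every long edge costs more than $t+w_b$. We derive $\rho(\Gamma)\le 0$. Let $\tau=t/2$ and $\xi_e=\ell_e-t$, so that $w_b=t-\xi_b$.

**Step 1: pass to real splits.** For a long edge $b=uv$ and real $x\ge 0$ write $\mathrm{cost}_v(x)=2x+E_v(x)$, where
$$E_v(x)=(d_v-3)x+\sum_{y\ne v}(d_y-2)(x-\mathrm{dist}(v,y))^+\ge 0.$$
$E_v$ is convex and $E_v(0)=0$. On the interval $[\max(0,w_b-X),\min(X,w_b)]$, whose ends are integers, the function $x_v\mapsto\mathrm{cost}_u(w_b-x_v)+\mathrm{cost}_v(x_v)$ is piecewise linear with integer breakpoints, because distances are integers. So its minimum is attained at an integer and exceeds $t+w_b$. Since $\tau\le X$, all *real* $x_u,x_v\in[0,\tau]$ with $x_u+x_v=w_b$ satisfy $2w_b+E_u(x_u)+E_v(x_v)>t+w_b$, that is,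
$$E_u(x_u)+E_v(x_v)>t-w_b=\xi_b.\tag{11}$$

**Step 2: bound $\xi_b$ by one term for each end.** Let $\alpha_{v,b}=E_v(\tau)/t$ and $\pi_{v,b}=\frac{\alpha_{v,b}}{1+2\alpha_{v,b}}$. We claim $\xi_b\le t(\pi_{u,b}+\pi_{v,b})$ for every long $b$. Write $\xi,\alpha_u,\alpha_v,\pi_u,\pi_v$, and let $\alpha_u\le\alpha_v$ without loss of generality.

If $\xi\le\tau$, use $x_u=\tau$ and $x_v=\tau-\xi$ in (11). By convexity, $E_v(\tau-\xi)\le(1-\frac{2\xi}{t})E_v(\tau)$. So $\frac{\xi}{t}<\alpha_u+(1-\frac{2\xi}{t})\alpha_v$, hence $\frac{\xi}{t}<\frac{\alpha_u+\alpha_v}{1+2\alpha_v}\le\pi_u+\pi_v$.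

If $\xi>\tau$, then $w_b=t-\xi<\tau$. Use $x_u=w_b$ and $x_v=0$. By convexity, $E_u(w_b)\le\frac{w_b}{\tau}E_u(\tau)$, so $\frac{\xi}{t}<2(1-\frac{\xi}{t})\alpha_u$. Hence $\frac{\xi}{t}<\frac{2\alpha_u}{1+2\alpha_u}\le\pi_u+\pi_v$, because $x\mapsto\frac{x}{1+2x}$ is increasing.

**Step 3: the bound is local to a cluster.** Call edges with $\ell_e<\tau$ *very short*; they are not long. Let $Q$ range over the components of the spanning graph formed by the very short edges, and let $E(Q)$ be the set of very short edges in $Q$. Let $D_v$ be the number of long edges at $v$. A path of length less than $\tau$ uses only very short edges, and a long edge $b$ is not one of them. So for $v\in Q$ the vertices at distance less than $\tau$ from $v$ in $\Gamma-b$ are those at distance less than $\tau$ in $Q$, with the same distance. Therefore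
$$1+2\alpha_{v,b}=G_v:=\sum_{y\in Q}(d_y-2)\Big(1-\frac{2\,\mathrm{dist}_Q(v,y)}{t}\Big)^+\ge 1,\qquad\pi_{v,b}=\frac12\Big(1-\frac1{G_v}\Big),$$
which does not depend on $b$. Put
$$\mathrm{Pay}_Q=\sum_{v\in Q}\frac{D_v}{2}\Big(1-\frac1{G_v}\Big),\qquad S_Q=\sum_{y\in Q}(d_y-3)+\sum_{e\in E(Q)}\Big(1-\frac{\ell_e}{t}\Big).$$

**Step 4: $\mathrm{Pay}_Q\le S_Q$.** Let $s=|V(Q)|$ and $\kappa=\sum_{y\in Q}(d_y-3)\ge 0$. Since $D_v\le d_v-\deg_Q(v)$, we have $\sum_{v\in Q}D_v\le 3s+\kappa-2|E(Q)|$.

*$Q$ is not a tree.* Then $|E(Q)|\ge s$, so $\mathrm{Pay}_Q\le\frac12(3s+\kappa-2|E(Q)|)\le\frac12(s+\kappa)$. Since $1-\ell_e/t\ge\frac12$ on $E(Q)$, $S_Q\ge\kappa+\frac12|E(Q)|\ge\kappa+\frac s2\ge\mathrm{Pay}_Q$.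

*$Q$ is a tree.* Let $m=\kappa+s$, $\eta=\sum_{e\in E(Q)}(1-\frac{2\ell_e}{t})\ge 0$, and $\gamma=\kappa+\eta$. Then $\sum D_v\le 3s+\kappa-2(s-1)=m+2$. Fix $v\in Q$, and for $y\ne v$ let $e_y$ be the first edge of the path in $Q$ from $y$ to $v$. The map $y\mapsto e_y$ is a bijection onto $E(Q)$, and $\mathrm{dist}_Q(v,y)\ge\ell_{e_y}$. Writing $d_y-2=1+(d_y-3)$,
$$G_v\le(d_v-2)+\sum_{y\ne v}\Big(1-\frac{2\ell_{e_y}}{t}\Big)+\sum_{y\ne v}(d_y-3)=1+\kappa+\eta=1+\gamma.$$
Hence $\mathrm{Pay}_Q\le\frac12(m+2)\frac{\gamma}{1+\gamma}$. On the other side, $1-\frac{\ell_e}{t}=\frac12+\frac12(1-\frac{2\ell_e}{t})$, so $S_Q=\kappa+\frac12(s-1)+\frac12\eta=\frac12(m-1+\gamma)$. It remains to see that $(m+2)\gamma\le(m-1+\gamma)(1+\gamma)$. Expanding, this is equivalent to $(\gamma-1)^2+m-2\ge 0$. It holds if $m\ge 2$. If $m=1$, then $s=1$ and $\kappa=\eta=\gamma=0$, and it is an equality.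

**Step 5: sum up.** By Steps 2–4,
$$\sum_{b\text{ long}}\xi_b\le t\sum_Q\mathrm{Pay}_Q\le t\sum_QS_Q\le t\sum_y(d_y-3)+\sum_{\ell_e<t}(t-\ell_e).$$
The last sum equals $-\sum_{\ell_e<t}\xi_e$, so $\sum_e\xi_e\le t\sum_y(d_y-3)$. But $\sum_e\xi_e=L-t|E|$ and $t\sum_y(d_y-3)=2t|E|-3t|V|$. So
$$\rho(\Gamma)=L-3t(|E|-|V|)=\sum_e\xi_e-t\sum_y(d_y-3)\le 0,$$
contradicting $\rho(\Gamma)\ge 1$. (If there are no long edges, the first sum is $0$ and the argument is the same.) $\square$

## 9. After a cheap slide, (H) survives

*Proof of Lemma 9.* With the chosen split, $C\le t+w_b=3t-\ell_b\le 2t$. By Lemma 1, let $K\subseteq\Gamma-b$ be connected with minimum degree at least $2$; we show $L'(K)\ge r(k(K))$. Since there are no loops, $|V(K)|\ge 2$, so Lemma 4 applies to $K$.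

**Step 1: links.** Say that $K$ *meets the $v$-side* if $V(K)\cap B_v\ne\emptyset$. In that case take the path in $T_v$ from $v$ to a vertex of $V(K)\cap B_v$, and let $\mathrm{link}_v$ be its part up to its first vertex in $K$, of length $\delta_v\ge 0$. It lies inside $B_v$. Each of its edges has an end outside $K$, so is not in $K$, and by Step 1 of Section 7 these edges have total cost exactly $\delta_v$. Define the same for $u$.

If $K$ meets both sides, put $K^+=K\cup\mathrm{link}_u\cup\mathrm{link}_v\cup b$. Since the balls are disjoint, this adds to $K$ a path joining two distinct vertices of $K$ and otherwise disjoint from $K$. So $k(K^+)=k(K)+1$ and $L(K^+)=L(K)+\delta_u+\delta_v+\ell_b$. Also $c(K)\le C-\delta_u-\delta_v\le 3t-\ell_b-\delta_u-\delta_v$. Therefore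
$$L'(K)=L(K)-c(K)\ge L(K^+)-3t\qquad\text{if }K\text{ meets both sides}.\tag{12}$$
If $K$ meets neither side, then $\sigma=x_u$ on $K$ and $c(K)=0$.

**Step 2: $k(K)\ge 2$.** We need $L'(K)\ge 3tk(K)+1$. If $K=\Gamma-b$, then $L'(K)-3tk(K)=\rho(\Gamma)-\ell_b+3t-C\ge\rho(\Gamma)\ge 1$. Otherwise, by the remark after (3), $\Delta(K)\ge 2$. Since $3t\ge 2t+1$, Lemma 4 gives $\rho(K)\ge 1+(2t+1)$, so $L'(K)-3tk(K)\ge 2t+2-C\ge 2$.

**Step 3: $k(K)=0$.** Then $K$ is a cycle and $L(K)\ge 3t+1$. We need $L'(K)\ge 2t$.

*Neither side.* $L'(K)=L(K)\ge 3t+1$.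

*Both sides.* $k(K^+)=1$ and $\Delta(K^+)=k(\Gamma)-1\ge 2$, so $L(K^+)\ge 3t+1+(2t+1)=5t+2$ by Lemma 4. By (12), $L'(K)\ge 2t+2$.

*Only the $v$-side* (the $u$-side is symmetric). On $K$ we have $g_u=0$, so $c(K)$ is the total variation of $g_v$ around $K$. Let $K_v$ consist of the vertices of $K$ in $B_v$ and the edges of $K$ with both ends in $B_v$. Edges inside $B_v$ form a tree, so $K_v\ne K$, and hence $K$ has a vertex outside $B_v$, where $g_v=0$.

If $K_v$ is connected, it is a path in a tree rooted at $v$. Along it, $\mathrm{dist}(v,\cdot)$ first weakly decreases and then weakly increases. So around $K$ the function $g_v$ rises from $0$ to its maximum and falls back to $0$, and $c(K)\le 2x_v\le 2X\le t+1$. Thus $L'(K)\ge 3t+1-(t+1)=2t$. This is where the restriction $x_v\le X$ is used.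

If $K_v$ is disconnected, choose, among the paths of the tree on $B_v$ joining vertices of two different components of $K_v$, one with the fewest edges; let $\delta$ be its length. No internal vertex lies in $K$: it would lie in a component of $K_v$ different from that of one of the two ends, giving a path with fewer edges. No edge of the path is in $K$: an edge with an internal vertex of the path is not in $K$, and if the path were a single edge of $K$, its ends would be in the same component of $K_v$. The path has total cost $\delta$. Adding it to $K$ gives a connected subgraph with excess $1$ and $\Delta=k(\Gamma)-1\ge 2$, so $L(K)+\delta\ge 5t+2$. As $c(K)\le C-\delta\le 2t-\delta$, we get $L'(K)\ge 3t+2$.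

**Step 4: $k(K)=1$, the easy cases.** We need $L'(K)\ge 4t$. If $k(\Gamma)\ge 4$, then $\Delta(K)\ge 3$, so $L(K)\ge 3t+1+3t=6t+1$, and $c(K)\le 2t$ suffices. Now let $k(\Gamma)=3$. Then $\Delta(K)=2$, $L(K)\ge 3t+1+(2t+1)=5t+2$, and $L(\Gamma)\ge r(3)=9t+1$.

*Neither side.* $L'(K)=L(K)\ge 5t+2$.

*Both sides.* $k(K^+)=2$ and $\Delta(K^+)=1$, so $L(K^+)\ge 6t+1+(t+1)=7t+2$, and (12) gives $L'(K)\ge 4t+2$.

**Step 5: $k(K)=1$, $k(\Gamma)=3$, only the $v$-side** (the $u$-side is symmetric). Then $u\in O=V\setminus V(K)$. In (3), $2=\varepsilon+\frac12(\sum_O(d_y-2)+q)$, where the second summand is at least $\frac32$ and is an integer; so it is $2$ and $\varepsilon=0$. Thus $K$ is induced, $\sum_O(d_y-2)+q=4$ and $q\ge 2$. As there are no loops, one of the following holds: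

* (i) $O=\{u\}$, where $q=d_u$, so $u$ is cubic and all three edges at $u$ go to $K$;
* (ii) $O=\{u,y\}$, $q=2$, both vertices are cubic and joined by two parallel edges, and each has one edge to $K$.

$K$ is colorable by minimality. For a coloring of $K$, the contraction $\Gamma/K$ is not colorable, since $\Gamma$ is not.

*Case (ii).* Let the parallel edges have lengths $p_1,p_2$, so $p_1+p_2\ge 3t+1$ by (8), and let the edges to $K$ have lengths $h_1$ (at $u$) and $h_2$ (at $y$). The parallel edges allow at least $p_1+p_2-2t+1\ge 1$ values of $f(y)-f(u)$. The two edges to the contracted vertex allow at least $\min(n,h_1+h_2+1)$ values. If the two sets met, $\Gamma/K$ would be colorable. So $(p_1+p_2-2t+1)+(h_1+h_2+1)\le n$, that is, $p_1+p_2+h_1+h_2\le 4t-1$. If $v\in K$, then $b$ is the edge from $u$ to $K$, and the sum is at least $(3t+1)+t$, a contradiction. So $v=y$, and $b$ is one of the parallel edges. The other one has cost $\sigma_v-\sigma_u=w_b$ and is not in $K$, so $c(K)\le C-w_b\le t$. Since $L(K)=L(\Gamma)-(p_1+p_2+h_1+h_2)\ge 9t+1-(4t-1)=5t+2$, we get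 $L'(K)\ge 4t+2$.

*Case (i).* Then $v\in K$. Let $a_1,a_2$ be the lengths of the other two edges at $u$. $\Gamma/K$ consists of two vertices and three parallel edges and is not colorable, so all $n$ differences are forbidden: $6t-(\ell_b+a_1+a_2)\ge 2t+1$. Hence $\ell_b+a_1+a_2\le 4t-1$, i.e. $a_1+a_2\le 2t-1+w_b$. The ends $z$ of these two edges in $K$ are not in $B_u$, so each of the two edges costs $\sigma_z-\sigma_u=x_u+g_v(z)\ge x_u$. They are not in $K$, so $c(K)\le C-2x_u\le 3t-\ell_b-2x_u$. Since $\varepsilon=0$, $L(K)=L(\Gamma)-\ell_b-a_1-a_2$, and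
$$L'(K)\ge(9t+1-\ell_b-a_1-a_2)-(3t-\ell_b-2x_u)=6t+1+2x_u-a_1-a_2.\tag{13}$$
If $2x_u\ge w_b-2$, the right side is at least $4t+2-w_b+2x_u\ge 4t$.

Otherwise $2x_u\le w_b-3$, so $x_v=w_b-x_u\ge x_u+3$. The split $(x_u+1,x_v-1)$ is admissible and has smaller $|x_u-x_v|$. By the choice of our split, it is strictly more expensive. By (10),
$$\mathrm{cost}_u(x_u+1)-\mathrm{cost}_u(x_u)>\mathrm{cost}_v(x_v)-\mathrm{cost}_v(x_v-1)\ge d_v-1\ge 2.$$
As $d_u=3$, the left side is $2+\sum(d_y-2)$, summed over $y\ne u$ with $\mathrm{dist}(u,y)\le x_u$. So some $y\ne u$ has $\mathrm{dist}(u,y)\le x_u$. A shortest path to it in $\Gamma-b$ starts with one of the two edges at $u$, say the one of length $a_1$, so $a_1\le x_u$. With $a_2\le 2t-1$, (13) gives $L'(K)\ge 6t+1+2x_u-x_u-(2t-1)=4t+2+x_u$.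

So $\Gamma'$ satisfies (H). This proves Lemma 9, Theorem C, the inequality of Theorem B, and Theorem A. $\square$

## 10. A subdivided $K_4$ that attains equality

Let $G_t$ be the following subdivision of $K_4$. If $t$ is odd, all six threads have length $t$. If $t$ is even, the threads of one triangle have length $t+1$ and the other three have length $t-1$. For example, $G_1=K_4$; and $G_2$ has three threads of length $3$ and three of length $1$, so $12$ edges and $10$ vertices.

Opposite threads always have total length $2t$, so $|E|=6t$ and $|V|=4+6t-6=6t-2$, and the three quadrilateral cycles have length $4t$. The triangular cycles have length $3t$ if $t$ is odd, and $3t+3$ or $3t-1$ if $t$ is even. These are odd and at least $2t+1$. So $g_o(G_t)\ge 2t+1$.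

**Step 1: density.** $(3t-1)\cdot 6t=3t(6t-2)$, so equality holds in Theorem B, and the average degree of $G_t$ is $\frac{12t}{6t-2}=2+\frac{2}{3t-1}$. A connected subgraph $H$ has average degree $2+\frac{2k(H)}{|V(H)|}$. Here $k(G_t)=2$. The count in (3) (without the claim $q\ge 2$) is valid in $G_t$: for a proper connected $H$, either $\varepsilon\ge 1$, or $O\neq\emptyset$ and $q\ge 1$ by connectedness, and all degrees are at least $2$. So $k(H)\le 1$.

If $k(H)=1$, delete vertices of degree $1$ repeatedly. The remaining core has $k=1$ and minimum degree at least $2$, so it is a union of whole threads, corresponding to a connected subgraph of $K_4$ with $k=1$ and minimum degree at least $2$, i.e. to $K_4$ minus an edge. It has at least $6t-(t+1)=5t-1$ edges, hence at least $5t-2$ vertices. So the average degree of $H$ is at most $2+\frac{2}{5t-2}<2+\frac{2}{3t-1}$. If $k(H)\le 0$, the average degree is at most $2$. The average degree of a disconnected graph is at most the largest average degree of its components. So $\mathrm{mad}(G_t)=2+\frac{2}{3t-1}$, and every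 proper subgraph of $G_t$ has strictly smaller maximum average degree.

**Step 2: $G_t\not\to C_{2t+1}$.** Suppose there is a homomorphism. Label the vertices of $C_{2t+1}$ by $\mathbb Z_n$ so that edges are steps $\pm 1$. Orient the four triangular face boundaries coherently on the sphere. The net number of steps around each is a multiple of $n$, is odd, and has absolute value at most $3t+3<3n$. So it is $\pm n$. The four numbers sum to $0$, so two faces have net $+n$. Their sum $2n=4t+2$ is the net number of steps along the boundary of the union of these two faces, a cycle of length $4t$. This is impossible.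

**Step 3: criticality.** Every proper subgraph of $G_t$ has odd girth at least $2t+1$ and, by Step 1, $\mathrm{mad}<2+\frac{2}{3t-1}$. By Theorem A it maps to $C_{2t+1}$. So $G_t$ is $C_{2t+1}$-critical, and it is not an odd cycle.

**Step 4: $\chi_c(G_t)>2+\frac1t$.** Since $\chi_c$ is an infimum, we need the fact (Bondy and Hell) that $\chi_c(G)\le k/d$ implies that $G$ has a $(k,d)$-coloring. Let $r=\chi_c(G)\ge 2$, and take $(k_i,d_i)$-colorings $f_i$ with $k_i/d_i\to r$. Under $f_i/k_i\in\mathbb R/\mathbb Z$, adjacent vertices have circular distance at least $d_i/k_i$. By compactness a subsequence converges to some $c:V(G)\to\mathbb R/\mathbb Z$ in which adjacent vertices have circular distance at least $1/r\ge d/k$. Represent $c$ in $[0,1)$; then $d\le k|c(u)-c(v)|\le k-d$ on every edge. For reals $a,b$, $a-b\ge d$ implies $\lfloor a\rfloor-\lfloor b\rfloor\ge d$, and $a-b\le k-d$ implies $\lfloor a\rfloor-\lfloor b\rfloor\le k-d$, because $d$ and $k-d$ are integers. So $v\mapsto\lfloor kc(v)\rfloor$ is a $(k,d)$-coloring.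

By Step 2, $G_t$ has no $(2t+1,t)$-coloring. Hence $\chi_c(G_t)>2+\frac1t$, and Theorem B is proved. $\square$
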